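\title{Comparing measures of convex bodies through central sections: the order $\sqrt{n}$ is optimal}

\begin{abstract}
Let $f$ be an even, continuous, strictly positive function on $\mathbb{R}^n$, and let $K$ and $L$ be origin-symmetric convex bodies such that the integral of $f$ over every central hyperplane section of $K$ is at most its integral over the corresponding section of $L$. It is known that then $\int_K f\le\sqrt n\int_L f$. We show that the factor $\sqrt n$ is optimal up to an absolute constant. In the example, $K$ is a polytope with at most $200n$ vertices, $L$ is a Euclidean ball, and $f$ is a constant plus a smoothed law of a random combination of the vertices with geometric weights. For sections of codimension $k$, the best constant lies between $(c\sqrt{n/k})^k$ and $n^{k/2}$.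
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $n\ge2$. A convex body is a compact convex set with nonempty interior; it is origin-symmetric if $K=-K$. We call a triple $(f,K,L)$ \emph{admissible} if $f$ is an even, continuous, strictly positive function on $\mathbb{R}^n$ and $K,L\subset\mathbb{R}^n$ are origin-symmetric convex bodies. An integral over a subset of an $m$-dimensional subspace is taken with respect to $m$-dimensional Lebesgue measure. For $\xi\in S^{n-1}$ let $\xi^\perp$ be the hyperplane through the origin orthogonal to $\xi$, and consider the condition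
\begin{equation}\label{eq:hyp}
\int_{K\cap\xi^\perp}f\le\int_{L\cap\xi^\perp}f\qquad\text{for all }\xi\in S^{n-1}.
\end{equation}
Think of $f$ as the density of a mass distribution. Condition \eqref{eq:hyp} says that each hyperplane through the origin carries no more mass inside $K$ than inside $L$. How much larger than the mass of $L$ can the mass of $K$ be? Let $C_n$ be the smallest constant such that $\int_Kf\le C_n\int_Lf$ for every admissible triple satisfying \eqref{eq:hyp}. Taking $K=L$ shows that $C_n\ge1$.

In the plane the sections are segments. If $\theta$ is a unit vector and $t_K,t_L$ are the largest numbers with $t_K\theta\in K$ and $t_L\theta\in L$, then \eqref{eq:hyp} for the line through $\theta$ reads $2\int_0^{t_K}f(t\theta)\,dt\le2\int_0^{t_L}f(t\theta)\,dt$, because $f$ is even and the bodies are symmetric. Since $f>0$, this forces $t_K\le t_L$. Hence $K\subset L$ and $C_2=1$. In higher dimensions \eqref{eq:hyp} does not force an inclusion, and two facts are known. First, \eqref{eq:hyp} implies $\int_Kf\le\int_Lf$ for all admissible triples if $2\le n\le4$, but not in general if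 $n\ge5$. Second, $C_n\le\sqrt n$ in every dimension. The problem that we solve comes from the paper of Giannopoulos, Koldobsky and Zvavitch \cite{GKZ}: is the estimate $\sqrt n$ optimal, that is, is there an absolute constant $c>0$ with $C_n\ge c\sqrt n$ for all $n\ge2$?

The proof of the bound $\sqrt n$ in Section~\ref{sec:upper} suggests a negative answer. It uses \eqref{eq:hyp} only through its average over $\xi$, it then applies a worst-case inclusion at every point, and it gives the constant $1$ when $K$ is a ball. But the density $f$ is at our disposal, and it can put its mass exactly where these steps lose little. The answer is positive.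

\begin{theorem}\label{thm:main}
For every $n\ge2$ there are an origin-symmetric polytope $K\subset\mathbb{R}^n$ with at most $200n$ vertices, a Euclidean ball $L$ centered at the origin, and an even, continuous, strictly positive function $f$ on $\mathbb{R}^n$ such that \eqref{eq:hyp} holds and
\[
\int_Kf\ge10^{-13}\sqrt n\int_Lf .
\]
Hence $10^{-13}\sqrt n\le C_n\le\sqrt n$.
\end{theorem}

Since $C_n\ge1$, the lower bound on $C_n$ carries information only for $n>10^{26}$; what matters is the order of growth. The same construction applies to sections of lower dimension. For $1\le k\le n-1$ let $G_{n,k}$ be the set of linear subspaces of $\mathbb{R}^n$ of codimension $k$, and let $C_{n,k}$ be the smallest constant such that $\int_Kf\le C_{n,k}\int_Lf$ for every admissible triple satisfying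
\begin{equation}\label{eq:hypk}
\int_{K\cap H}f\le\int_{L\cap H}f\qquad\text{for all }H\in G_{n,k}.
\end{equation}
Thus $C_{n,1}=C_n$.

\begin{theorem}\label{thm:codim}
There is an absolute constant $c>0$ such that for all $n\ge2$ and $1\le k\le n-1$,
\[
\bigl(c\sqrt{n/k}\,\bigr)^k\le C_{n,k}\le n^{k/2}.
\]
In particular, for each fixed $k$ the constant $C_{n,k}$ is of order exactly $n^{k/2}$.
\end{theorem}

The two bounds must differ at the other end of the range: for $k=n-1$ the sections are segments, and the planar argument gives $K\subset L$ and $C_{n,n-1}=1$.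

We treat all $k$ at once; a reader interested only in Theorem~\ref{thm:main} may set $k=1$ throughout. Section~\ref{sec:reduction} reduces the lower bounds to finding a body $K$ of small volume that carries a probability density with small sections. Section~\ref{sec:polytope} constructs the body and Section~\ref{sec:measure} the density. Related, different lower bounds for the slicing inequality for measures are due to Klartag and Koldobsky and to Klartag and Livshyts; they are not used here.

\subsection*{Notation and elementary estimates}
We write $B$ for the Euclidean unit ball of $\mathbb{R}^n$, $P_F$ for the orthogonal projection onto a subspace $F$, and $|\cdot|$ for the Euclidean norm of a vector, the cardinality of a finite set, or the volume of a set in the dimension in which it lives. The volume of the unit ball of $\mathbb{R}^m$ is $\kappa_m=\pi^{m/2}/\Gamma(\frac m2+1)$, and the area of its boundary is $|S^{m-1}|=m\kappa_m$. For $m\ge1$,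
\begin{equation}\label{eq:kappa}
\kappa_m\ge\Bigl(\frac2{\sqrt m}\Bigr)^m,\qquad\frac{\kappa_m}{\kappa_{m-1}}\le\sqrt{\frac{2\pi}m},\qquad m!\ge\Bigl(\frac me\Bigr)^m .
\end{equation}
The first bound holds because the unit ball contains a cube of side $2/\sqrt m$. For the second, $\kappa_m/\kappa_{m-1}=\sqrt\pi\,\Gamma(\frac{m+1}2)/\Gamma(\frac m2+1)$, and log-convexity of $\Gamma$ gives $\Gamma(\frac{m+1}2)^2\le\Gamma(\frac m2)\Gamma(\frac m2+1)=\frac2m\Gamma(\frac m2+1)^2$. The third follows from $e^m\ge m^m/m!$.

\section{Averaging over subspaces and the upper bound}\label{sec:upper}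

Fix $H_0\in G_{n,k}$, let $O$ be a random orthogonal matrix with the Haar distribution, and let $\nu$ be the law of $OH_0$; this is the rotation-invariant probability measure on $G_{n,k}$. The average of the section integrals of a function is its integral against the weight $|x|^{-k}$: points near the origin are close to more subspaces.

\begin{lemma}\label{lem:average}
Let $1\le k\le n-1$ and let $\Phi\ge0$ be a Borel function on $\mathbb{R}^n$. Then
\[
\int_{G_{n,k}}\int_H\Phi\;d\nu(H)=\frac{(n-k)\kappa_{n-k}}{n\kappa_n}\int_{\mathbb{R}^n}|x|^{-k}\Phi(x)\,dx .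
\]
\end{lemma}

\begin{proof}
In polar coordinates in $H_0$,
\[
\int_{OH_0}\Phi=\int_{S^{n-1}\cap H_0}\int_0^\infty\Phi(tO\theta)\,t^{n-k-1}\,dt\,d\theta .
\]
For fixed $\theta$ the point $O\theta$ is uniformly distributed on $S^{n-1}$. By Tonelli's theorem the expectation equals
\[
\frac{|S^{n-k-1}|}{|S^{n-1}|}\int_{S^{n-1}}\int_0^\infty t^{-k}\Phi(tu)\,t^{n-1}\,dt\,du,
\]
and the double integral is $\int|x|^{-k}\Phi(x)\,dx$ in polar coordinates in $\mathbb{R}^n$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $(f,K,L)$ be admissible and satisfy \eqref{eq:hypk}. If $\mathcal E\subset K\subset d\,\mathcal E$ for an ellipsoid $\mathcal E$ centered at the origin and some $d\ge1$, then $\int_Kf\le d^k\int_Lf$.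
\end{proposition}

\begin{proof}
Let $T$ be an invertible linear map with $T\mathcal E=B$. The triple $(f\circ T^{-1},TK,TL)$ is admissible, and $H\mapsto TH$ is a bijection of $G_{n,k}$. In passing from $H$ to $TH$, both sides of \eqref{eq:hypk} are multiplied by the Jacobian of $T|_H$, and both sides of the conclusion are multiplied by $|\det T|$. So we may assume that $B\subset K\subset dB$.

Average \eqref{eq:hypk} over $H$ and apply Lemma~\ref{lem:average} to $f1_K$ and $f1_L$. This gives $\int_K|x|^{-k}f\le\int_L|x|^{-k}f$. Both integrals are finite, since $f$ is bounded on compact sets and $k<n$, so we may subtract the integral over $K\cap L$. On $K\setminus L$ we have $|x|\le d$, and on $L\setminus K$ we have $|x|\ge1$. Therefore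
\[
d^{-k}\int_{K\setminus L}f\le\int_{K\setminus L}|x|^{-k}f\le\int_{L\setminus K}|x|^{-k}f\le\int_{L\setminus K}f .
\]
Multiply by $d^k$ and add $\int_{K\cap L}f\le d^k\int_{K\cap L}f$.
\end{proof}

John's theorem states that every origin-symmetric convex body $K\subset\mathbb{R}^n$ satisfies $\mathcal E\subset K\subset\sqrt n\,\mathcal E$ for some ellipsoid $\mathcal E$ centered at the origin. With $d=\sqrt n$, Proposition~\ref{prop:upper} gives $C_{n,k}\le n^{k/2}$, the upper bound in both theorems. Convexity and symmetry were used only for $K$, through John's theorem.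

The proof also describes a nearly extremal example. The body $K$ must be about as far from all ellipsoids as John's theorem allows, the mass of $K\setminus L$ must lie at a distance from the origin comparable to the circumradius of $K$, and the mass of $L\setminus K$ at a distance comparable to the inradius of $K$. In our example these two scales are $1$ and $1/\sqrt n$.

\section{Reduction to a density with small sections}\label{sec:reduction}

We take for $L$ a small ball and build $f$ from two parts. A probability density $g$ on $K$ supplies the mass of $K$. Since $g$ is to live far from the origin, it may contribute nothing to the sections of $L$, so we add a constant $\tau>0$ to pay for \eqref{eq:hypk}; it also makes $f$ strictly positive. The constant contributes to both sides of \eqref{eq:hypk}, and it helps only if the sections of $L$ have larger volume than those of $K$, say twice as large.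

\begin{proposition}\label{prop:reduction}
Let $1\le k\le n/2$. Let $K$ be an origin-symmetric convex body, let $g$ be an even continuous probability density on $\mathbb{R}^n$ that vanishes outside $K$, and let $A,r>0$ be such that for all $H\in G_{n,k}$
\[
\textup{(i)}\quad\int_Hg\le A,\qquad\qquad\textup{(ii)}\quad|K\cap H|\le\tfrac12\,\kappa_{n-k}\,r^{n-k}.
\]
Put $L=rB$, $\tau=2A/(\kappa_{n-k}r^{n-k})$ and $f=g+\tau$. Then $(f,K,L)$ is admissible, \eqref{eq:hypk} holds, and
\[
\int_Kf\ge1,\qquad\int_Lf\le4Ar^k\,\frac{\kappa_n}{\kappa_{n-k}} .
\]
\end{proposition}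

\begin{proof}
Admissibility is immediate, and $\int_Kf\ge\int_Kg=1$. For $H\in G_{n,k}$ we have $\tau|L\cap H|=\tau\kappa_{n-k}r^{n-k}=2A$, and $\tau|K\cap H|\le A$ by (ii). With (i) this gives
\[
\int_{K\cap H}f\le A+\tau|K\cap H|\le2A=\tau|L\cap H|\le\int_{L\cap H}f .
\]
It remains to bound $\int_Lf=\tau|L|+\int_Lg$. The first term equals $2Ar^k\kappa_n/\kappa_{n-k}$. The second is small because a density with small sections cannot have much mass near the origin: since $1\le r^k|x|^{-k}$ on $L$, Lemma~\ref{lem:average} and (i) give
\[
\int_Lg\le r^k\int_{\mathbb{R}^n}|x|^{-k}g\le r^kA\,\frac{n\kappa_n}{(n-k)\kappa_{n-k}}\le2Ar^k\,\frac{\kappa_n}{\kappa_{n-k}},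
\]
where $k\le n/2$ is used in the last step.
\end{proof}

Consider $k=1$. By \eqref{eq:kappa} the proposition gives $C_n\ge\sqrt n/(4\sqrt{2\pi}\,Ar)$, so we need the product $Ar$ to be bounded by an absolute constant. This product does not change when $K$ is dilated by $t$ and $g$ is replaced by $t^{-n}g(\cdot/t)$, so assume $K\subset B$. Then $\int|x|^{-1}g\ge1$, and Lemma~\ref{lem:average} forces $A\ge\frac{(n-1)\kappa_{n-1}}{n\kappa_n}\ge\frac12\sqrt{n/(2\pi)}$. We therefore look for a body $K\subset B$ whose sections are as small in volume as those of a ball of radius of order $1/\sqrt n$, and which nevertheless carries a density with $A$ of order $\sqrt n$, the least possible order in $B$. We shall obtain (i) by bounding the density of the marginal $\langle X,\xi\rangle$ of a random point $X\in K$ on the whole line, for every $\xi$. Two classical polytopes each fail one of the requirements.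

\begin{example}[cross-polytope]\label{ex:cross}
The body $\{x:\sum_j|x_j|\le1\}=\operatorname{conv}\{\pm e_1,\dots,\pm e_n\}$ has volume $2^n/n!\le(2e/n)^n$, which by \eqref{eq:kappa} is at most the volume of a ball of radius $e/\sqrt n$. But a random point $X$ of this body has $\mathbb{E}|X_j|\le1/n$ for some $j$. By Markov's inequality $X_j$ lies in an interval of length $4/n$ with probability at least $\frac12$, so a bound on the density of $X_j$ cannot be smaller than $n/8$. The direction $e_j$ is orthogonal to all pairs of vertices but one.
\end{example}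

\begin{example}[cube]\label{ex:cube}
The vertices of the cube $[-n^{-1/2},n^{-1/2}]^n\subset B$ do not have this defect: the first step in the proof of Lemma~\ref{lem:spread} shows that $\min(\sqrt n\,|\langle v,\xi\rangle|,1)$ has mean at least $\frac13$ over the vertices $v$, for every $\xi\in S^{n-1}$. But the cube is too large. By \eqref{eq:kappa}, $\kappa_m\le(2\pi)^{m/2}/\sqrt{m!}\le(2\pi e/m)^{m/2}$, so (ii) for $H=e_n^\perp$ forces $2/\sqrt n\le r\sqrt{2\pi e/(n-1)}$, and hence $r\ge1/\sqrt{\pi e}$.
\end{example}

The hull of $100n$ random vertices of this cube and their negatives has both virtues: the points are still spread in all directions, and they are few enough for the volume to be comparable, after taking $n$th roots, to that of the cross-polytope.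

\section{A polytope with few, well-spread vertices}\label{sec:polytope}

\subsection{Well-spread points}
We want $N=100n$ unit vectors such that in every direction $\xi$ a fixed proportion of them has $|\langle v_i,\xi\rangle|\ge c/\sqrt n$. The number of such $i$ is a discontinuous function of $\xi$ and is unsuited to a net argument. We replace the indicator function by $s\mapsto\min(|s|,1)$. This function is Lipschitz, and it is bounded, so a lower bound on its average cannot come from a few large terms.

Two standard facts are needed. \emph{Hoeffding's inequality}: if $Z_1,\dots,Z_N$ are independent with values in $[0,1]$ and $\bar Z$ is their average, then $\mathbb{P}(\bar Z\le\mathbb{E}\bar Z-t)\le e^{-2Nt^2}$ for $t>0$. \emph{Nets}: for $\delta>0$ there is a set $\mathcal N\subset S^{n-1}$ of at most $(1+2/\delta)^n$ points such that every point of $S^{n-1}$ is within distance $\delta$ of $\mathcal N$. Indeed, take a maximal set with mutual distances greater than $\delta$; the balls of radius $\delta/2$ about its points are disjoint and lie in $(1+\delta/2)B$.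

\begin{lemma}\label{lem:spread}
Let $N=100n$. There are unit vectors $v_1,\dots,v_N\in\mathbb{R}^n$ such that
\[
\Psi(\xi):=\frac1N\sum_{i=1}^N\min\bigl(\sqrt n\,|\langle v_i,\xi\rangle|,1\bigr)\ge\frac1{12}\qquad\text{for all }\xi\in S^{n-1}.
\]
\end{lemma}

\begin{proof}
Let $\varepsilon_1,\dots,\varepsilon_N$ be independent and uniform on $\{-1,1\}^n$, and let $v_i=\varepsilon_i/\sqrt n$. We show that $\Psi>\frac16$ on a fine net and that $\Psi$ is $6$-Lipschitz, each with probability greater than $\frac12$.

\emph{Lower bound on a net.} Fix $\xi\in S^{n-1}$ and put $Y=\langle\varepsilon_1,\xi\rangle$. Expanding the powers and keeping the terms in which every sign occurs an even number of times, we get $\mathbb{E}Y^2=1$ and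
\[
\mathbb{E}Y^4=\sum_j\xi_j^4+3\sum_{j\ne l}\xi_j^2\xi_l^2=3-2\sum_j\xi_j^4\le3 .
\]
To use these moments we bound $\min(t,1)$ from below by a polynomial: $\min(t,1)\ge\frac23t^2-\frac19t^4$ for $t\ge0$. Indeed, the right side equals $1-(1-t^2/3)^2\le1$, and for $t\le1$ it is at most $\frac23t^2\le t$. Hence $\mathbb{E}\Psi(\xi)=\mathbb{E}\min(|Y|,1)\ge\frac23-\frac39=\frac13$, and Hoeffding's inequality gives $\mathbb{P}(\Psi(\xi)\le\frac16)\le e^{-2N/36}\le e^{-5.55n}$. Take a $\frac1{72}$-net $\mathcal N$ with at most $145^n\le e^{5n}$ points. The probability that $\Psi\le\frac16$ at some point of $\mathcal N$ is at most $e^{-0.55n}\le e^{-1.1}<\frac12$.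

\emph{Lipschitz bound.} Let $\Lambda(u)=\frac1N\sum_i|\langle\varepsilon_i,u\rangle|$, a seminorm on $\mathbb{R}^n$. For $u\in S^{n-1}$, independence of the signs and $\cosh x\le e^{x^2/2}$ give $\mathbb{E}e^{\pm\langle\varepsilon_1,u\rangle}=\prod_j\cosh u_j\le e^{1/2}$, so $\mathbb{E}e^{|\langle\varepsilon_1,u\rangle|}\le2e^{1/2}$. By Markov's inequality,
\[
\mathbb{P}(\Lambda(u)>3)\le e^{-3N}\,\mathbb{E}e^{N\Lambda(u)}\le(2e^{-5/2})^N\le6^{-N}.
\]
Take a $\frac12$-net with at most $5^n$ points. Outside an event of probability at most $5^n6^{-100n}<\frac12$, we have $\Lambda\le3$ on this net. In that case let $M=\Lambda(u)$ be the maximum of $\Lambda$ on $S^{n-1}$ and let $u'$ be a point of the net with $|u-u'|\le\frac12$. Then $M\le\Lambda(u')+\Lambda(u-u')\le3+M/2$, so $M\le6$ and $\Lambda(x)\le6|x|$ for all $x$.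

\emph{Conclusion.} Two events of probability greater than $\frac12$ intersect; fix an outcome in both. Given $\xi\in S^{n-1}$, let $\xi'\in\mathcal N$ with $|\xi-\xi'|\le\frac1{72}$. Since $s\mapsto\min(|s|,1)$ is $1$-Lipschitz, $\Psi(\xi)\ge\Psi(\xi')-\Lambda(\xi-\xi')\ge\frac16-\frac6{72}=\frac1{12}$.
\end{proof}

From now on $v_1,\dots,v_N$ are fixed as in Lemma~\ref{lem:spread}, and
\[
K_0=\operatorname{conv}\{\pm v_1,\dots,\pm v_N\},\qquad\rho=\frac1{12\sqrt n}.
\]
The set $K_0$ consists of the points $\sum_ia_iv_i$ with $\sum_i|a_i|\le1$. The next lemma collects what the spreading gives. Part (c) extends (a) from lines to subspaces; a typical unit vector has a projection of length about $\sqrt{m/n}$ on an $m$-dimensional subspace, so this is the natural scale. It is needed only for Theorem~\ref{thm:codim}.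

\begin{lemma}\label{lem:props}
\begin{enumerate}
\item[\textup{(a)}] For every $\xi\in S^{n-1}$, at least $N/24$ indices $i$ satisfy $|\langle v_i,\xi\rangle|\ge\frac1{24\sqrt n}$.
\item[\textup{(b)}] $\rho B\subset K_0\subset B$.
\item[\textup{(c)}] For every subspace $F$ of dimension $m\ge1$, at least $N/48$ indices $i$ satisfy $|P_Fv_i|\ge\frac1{168}\sqrt{m/n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $I_\xi$ be the set of these indices. Since $\min(|s|,1)\le\frac1{24}+1_{\{|s|\ge1/24\}}$, we have $\frac1{12}\le\Psi(\xi)\le\frac1{24}+|I_\xi|/N$.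

(b) An average is at most the maximum, so $\max_{x\in K_0}\langle x,\xi\rangle=\max_i|\langle v_i,\xi\rangle|\ge\Psi(\xi)/\sqrt n\ge\rho$ for all $\xi\in S^{n-1}$. A point $y\notin K_0$ is separated from $K_0$ by a hyperplane: $\langle y,\xi\rangle>\max_{x\in K_0}\langle x,\xi\rangle\ge\rho$ for some $\xi\in S^{n-1}$, so $|y|>\rho$. The second inclusion holds because $|v_i|=1$.

(c) Let $\xi$ be uniformly distributed on $S^{n-1}\cap F$, and let $\pi_i=\mathbb{P}(i\in I_\xi)$. Taking expectations in (a) gives $\sum_i\pi_i\ge N/24$. We have $\langle v_i,\xi\rangle=\langle P_Fv_i,\xi\rangle$, and $\mathbb{E}\langle u,\xi\rangle^2=|u|^2/m$ for $u\in F$ by rotation invariance. Chebyshev's inequality gives $\pi_i\le24^2\,n|P_Fv_i|^2/m$. If $|P_Fv_i|<\frac1{168}\sqrt{m/n}$, then $\pi_i<(24/168)^2=\frac1{49}<\frac1{48}$. Bounding $\pi_i$ by $1$ for the other indices, whose number we call $N'$, we get $N/24\le N'+N/48$.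
\end{proof}

\subsection{Volume of the polytope and of its sections}
The volume is small because $K_0$ is covered by cross-polytopes spanned by $n$ of the $v_i$, and there are only exponentially many of them. This is where $N=O(n)$ is used.

\begin{lemma}\label{lem:volume}
$|K_0|\le(200e^2/n)^n$.
\end{lemma}

\begin{proof}
Let $x\in K_0$. Among the representations $x=\sum_ia_iv_i$, those with minimal $\sum_i|a_i|$ exist by compactness, and the minimum is at most $1$. Choose one of them with the fewest nonzero coefficients, and let $J=\{i:a_i\ne0\}$. We claim that the vectors $v_i$, $i\in J$, are linearly independent. Otherwise $\sum_{i\in J}b_iv_i=0$ with some $b_i\ne0$, and $x=\sum_{i\in J}(a_i+tb_i)v_i$ for all real $t$. Let $t_0$ be a number of least absolute value for which some $a_i+t_0b_i$ vanishes. On $[-|t_0|,|t_0|]$ no coefficient changes sign, so $t\mapsto\sum_{i\in J}|a_i+tb_i|$ is affine there. It has a minimum at the interior point $t=0$, so it is constant. At $t=t_0$ we obtain a minimal representation with fewer nonzero coefficients, a contradiction.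

Thus $|J|\le n$, and $x\in\operatorname{conv}\{\pm v_i:i\in I\}$ for some $I\supset J$ with $|I|=n$. This set is the image of the cross-polytope of Example~\ref{ex:cross} under the matrix with columns $v_i$, $i\in I$. By Hadamard's inequality the determinant is in absolute value at most the product of the lengths of the columns, which is $1$. So the volume is at most $2^n/n!$, and by \eqref{eq:kappa}
\[
|K_0|\le\binom{N}{n}\frac{2^n}{n!}\le\frac{(100n)^n}{n!}\cdot\frac{2^n}{n!}\le(100e)^n\Bigl(\frac{2e}n\Bigr)^n.\qedhere
\]
\end{proof}

Condition (ii) of Proposition~\ref{prop:reduction} concerns sections. A body of small volume can have a large section if it is thin in the orthogonal directions; the inscribed ball $\rho B$ excludes this. We need the bound for $2K_0$, because smoothing the measure will enlarge its support. Put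
\[
K=2K_0,\qquad a=12\,(400e^2)^2<1.05\cdot10^8,\qquad r=\frac a{\sqrt n},
\]
where the numerical bound follows from $400e^2<2956$.

\begin{lemma}\label{lem:sections}
If $1\le k\le n/2$ and $H\in G_{n,k}$, then $|K\cap H|\le\frac12\kappa_{n-k}r^{n-k}$.
\end{lemma}

\begin{proof}
Let $y\in H^\perp$ with $0<|y|\le\rho$ and $x\in K_0\cap H$. The point $y+(1-|y|/\rho)x$ is a convex combination of $\rho y/|y|\in K_0$ and $x$, so $K_0$ contains $y+(1-|y|/\rho)(K_0\cap H)$. By Fubini's theorem and polar coordinates in $H^\perp$,
\[
|K_0|\ge|K_0\cap H|\;k\kappa_k\rho^k\int_0^1t^{k-1}(1-t)^{n-k}\,dt=|K_0\cap H|\;\kappa_k\rho^k\binom nk^{-1},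
\]
since the beta integral equals $(k-1)!\,(n-k)!/n!$. Use $\binom nk\le2^n$, Lemma~\ref{lem:volume}, $\kappa_k^{-1}\le(\sqrt k/2)^k$ and $\sqrt{nk}\le n$:
\[
|K_0\cap H|\le2^n\Bigl(\frac{200e^2}n\Bigr)^n(12\sqrt n)^k\Bigl(\frac{\sqrt k}2\Bigr)^k\le(400e^2)^n\,6^k\,n^{-(n-k)} .
\]
Since $k\le n/2$, we have $n\le2(n-k)$ and $k\le n-k$, so all the constants can be absorbed into an $(n-k)$th power: $|K\cap H|=2^{n-k}|K_0\cap H|\le(a/n)^{n-k}$. On the other hand, \eqref{eq:kappa} gives $\kappa_{n-k}r^{n-k}\ge(2r/\sqrt n)^{n-k}=(2a/n)^{n-k}\ge2(a/n)^{n-k}$.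
\end{proof}

\section{A random point with bounded marginals}\label{sec:measure}

\subsection{Geometric weights}
We need one random point $X\in K_0$ such that $\langle X,\xi\rangle$ has density $O(\sqrt n)$ for every $\xi$. Try $X=\pm Uv_i$ with a random index $i$ and $U$ uniform on $[\frac12,1]$. If $|\langle v_i,\xi\rangle|\ge\frac1{24\sqrt n}$, then $\langle X,\xi\rangle$ is uniform on an interval of length at least $\frac1{48\sqrt n}$, as desired. But we only know that this happens with probability at least $\frac1{24}$, and for the other indices $\langle v_i,\xi\rangle$ may vanish. Any finite number of random vertices may miss the good indices with positive probability. So we use infinitely many, with weights $w_j$ that sum to $1$ in order to stay in $K_0$. If the first good index appears at time $j$, the density bound deteriorates by the factor $1/w_j$. The probability of waiting until time $j$ decays geometrically, so geometric weights with a slower decay are affordable.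

Let $\lambda\in(0,1)$ and $w_j=(1-\lambda)\lambda^{j-1}$. Let $i_j,\sigma_j,U_j$ $(j\ge1)$ be independent, with $i_j$ uniform on $\{1,\dots,N\}$, $\sigma_j$ uniform on $\{-1,1\}$ and $U_j$ uniform on $[\frac12,1]$, and put
\begin{equation}\label{eq:X}
X=\sum_{j\ge1}w_j\sigma_jU_jv_{i_j}.
\end{equation}
The coefficients have absolute values of sum at most $\sum_jw_j=1$, so the series converges and $X\in\operatorname{conv}\{\pm v_i\}$. The signs make the law of $X$ symmetric, and the $U_j$ provide the densities.

\begin{example}[the square]\label{ex:plane}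
Take in \eqref{eq:X} the two vectors $v_1=e_1$, $v_2=e_2$ of $\mathbb{R}^2$, and let $\xi=e_1$. Let $T=\min\{j:i_j=1\}$, so that $\mathbb{P}(T=j)=2^{-j}$. Freeze all $i_j$, all $\sigma_j$, and all $U_j$ with $j\ne T$. Then $\langle X,e_1\rangle=\pm w_TU_T+\text{const}$ is uniform on an interval of length $w_T/2$, so its conditional density is at most $2/w_T$. Hence the density of $\langle X,e_1\rangle$ is at most
\[
\mathbb{E}\,\frac2{w_T}=\frac1{1-\lambda}\sum_{j\ge1}(2\lambda)^{-(j-1)},
\]
which is finite for $\lambda>\frac12$ and equals $12$ for $\lambda=\frac34$. For a general $\xi\in S^1$ one coordinate, say the first, has $|\xi_1|\ge1/\sqrt2$; the interval now has length $w_T|\xi_1|/2$, and the bound is $12\sqrt2$. A restriction on $\lambda$ is necessary: if $T>j$ then $|\langle X,e_1\rangle|\le\sum_{l>j}w_l=\lambda^j$, so an interval of length $2\lambda^j$ has probability at least $2^{-j}$, and no bounded density exists when $\lambda<\frac12$. For $e_1,\dots,e_n$ in $\mathbb{R}^n$ the success probability is $1/n$, the series converges only if $1-\lambda<1/n$, and the bound $\mathbb{E}\,2/w_T$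 exceeds $2n$, in agreement with Example~\ref{ex:cross}.
\end{example}

The series in the example is an exponential moment of a geometric variable. If $\mathbb{P}(G=j)=p(1-p)^{j-1}$ for $j\ge1$, with $0<p\le1$, and $1-\frac p2\le\theta\le1$, then $(1-p)/\theta<1$ and
\begin{equation}\label{eq:geom}
\mathbb{E}\,\theta^{-G}=\frac p\theta\sum_{j\ge1}\Bigl(\frac{1-p}\theta\Bigr)^{j-1}=\frac p{\theta-(1-p)}\le2 .
\end{equation}

\subsection{Marginals of dimension $k$}
For codimension $k$ we must bound the density of $P_EX$ on a $k$-dimensional subspace $E$. One variable $U_T$ moves $P_EX$ only along a line, so we need $k$ times $T_1<\dots<T_k$ at which the projected vertices span a parallelepiped of large volume. We choose them greedily: at the $m$th step we wait for a vertex with a large component orthogonal to the projections already chosen. For $k=1$ the proof below is the argument of Example~\ref{ex:plane}.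

\begin{proposition}\label{prop:marginal}
Let $1\le k\le n-1$, $0<q\le1$ and $s>0$. Suppose that for every subspace $F$ of dimension $m\in\{1,\dots,k\}$ at least $qN$ indices $i$ satisfy $|P_Fv_i|\ge s\sqrt{m/n}$. Let $X$ be given by \eqref{eq:X} with $\lambda=1-\frac q{2k}$. Then for every $k$-dimensional subspace $E$ and every Borel set $J\subset E$,
\[
\mathbb{P}(P_EX\in J)\le A\,|J|,\qquad A=\frac1{\sqrt{k!}}\Bigl(\frac{8k\sqrt n}{qs}\Bigr)^k .
\]
\end{proposition}

\begin{proof}
\emph{The stopping times.} Put $T_0=0$ and $F_1=E$. For $m=1,\dots,k$ define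
\[
T_m=\min\Bigl\{j>T_{m-1}:\ |P_{F_m}v_{i_j}|\ge s\sqrt{(k-m+1)/n}\Bigr\},\qquad u_m=P_Ev_{i_{T_m}},
\]
and let $F_{m+1}$ be the orthogonal complement of $\operatorname{span}(u_1,\dots,u_m)$ in $E$. Since $F_m\subset E$, we have $P_{F_m}u_m=P_{F_m}v_{i_{T_m}}\ne0$, so $u_m\notin\operatorname{span}(u_1,\dots,u_{m-1})$. By induction $\dim F_m=k-m+1$. Given $T_{m-1}=t$ and $i_1,\dots,i_t$, the subspace $F_m$ is determined and $i_{t+1},i_{t+2},\dots$ are independent and uniform. So the waiting time $G_m=T_m-T_{m-1}$ is conditionally geometric, and its success probability $p_m$, which depends on the past, is at least $q$ by hypothesis. In particular, all $T_m$ are finite almost surely.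

\emph{The conditional density.} The volume of the parallelepiped spanned by $u_1,\dots,u_k$ in $E$ is the product of the distances from $u_m$ to $\operatorname{span}(u_1,\dots,u_{m-1})$:
\[
|\det(u_1,\dots,u_k)|=\prod_{m=1}^k|P_{F_m}u_m|\ge\prod_{m=1}^ks\sqrt{\frac{k-m+1}n}=\frac{s^k\sqrt{k!}}{n^{k/2}} .
\]
The times $T_m$ and the vectors $u_m$ are functions of the sequence $(i_j)$ alone. Condition on all $i_j$, all $\sigma_j$, and all $U_j$ with $j\notin\{T_1,\dots,T_k\}$. Then $(U_{T_1},\dots,U_{T_k})$ is still uniform on $[\frac12,1]^k$, with density $2^k$, and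
\[
P_EX=z+\sum_{m=1}^kw_{T_m}\sigma_{T_m}U_{T_m}u_m
\]
with $z$ fixed. This is the image of $(U_{T_1},\dots,U_{T_k})$ under an affine bijection $\mathbb{R}^k\to E$ with Jacobian $|\det(u_1,\dots,u_k)|\prod_mw_{T_m}$. Since $w_j^{-1}\le\frac{2k}q\lambda^{-j}$, taking expectations gives
\begin{equation}\label{eq:cond}
\mathbb{P}(P_EX\in J)\le|J|\;\frac{2^kn^{k/2}}{s^k\sqrt{k!}}\Bigl(\frac{2k}q\Bigr)^k\,\mathbb{E}\,\lambda^{-(T_1+\dots+T_k)} .
\end{equation}

\emph{The cost of waiting.} The waiting time $G_m$ delays all of $T_m,\dots,T_k$, so $T_1+\dots+T_k=\sum_{m=1}^k(k-m+1)G_m$. This is why $1-\lambda$ is of order $q/k$ and not $q$. For $1\le l\le k$, Bernoulli's inequality gives $\lambda^l\ge1-\frac{lq}{2k}\ge1-\frac q2\ge1-\frac{p_m}2$. By \eqref{eq:geom} with $\theta=\lambda^{k-m+1}$, the conditional expectation of $\lambda^{-(k-m+1)G_m}$ given $T_{m-1}$ and $i_1,\dots,i_{T_{m-1}}$ is at most $2$. These data determine $G_1,\dots,G_{m-1}$, so removing the factors one at a time, from $m=k$ down to $m=1$, gives $\mathbb{E}\lambda^{-(T_1+\dots+T_k)}\le2^k$. Inserting this in \eqref{eq:cond} yields $A$.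
\end{proof}

We apply the proposition in two ways. For $k=1$, Lemma~\ref{lem:props}(a) is the hypothesis with $q=s=\frac1{24}$, since $|P_Fv|=|\langle v,\xi\rangle|$ for the line $F$ spanned by a unit vector $\xi$. For general $k$, Lemma~\ref{lem:props}(c) is the hypothesis with $q=\frac1{48}$, $s=\frac1{168}$, and $k!\ge(k/e)^k$ simplifies the result. The two bounds are
\begin{equation}\label{eq:A}
A=8\cdot24^2\sqrt n=4608\sqrt n\quad(k=1),\qquad A\le\bigl(b\sqrt{nk}\bigr)^k,\ \ b=8\sqrt e\cdot48\cdot168 .
\end{equation}
The factor $\sqrt{k!}$ comes from the scale $\sqrt{m/n}$ in Lemma~\ref{lem:props}(c). With thresholds of order $1/\sqrt n$ at every step the proof would give $(k\sqrt n)^k$ in place of $(\sqrt{nk})^k$, up to a constant to the power $k$.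

\subsection{Smoothing}
Proposition~\ref{prop:reduction} asks for a continuous density on $\mathbb{R}^n$ and for a bound on every central section, each of which is a null set. Adding a small independent vector with a continuous density gives both, and it does not increase the bound on the marginals.

\begin{lemma}\label{lem:smooth}
Let $X$ be a random point of $K_0$ with symmetric law such that $\mathbb{P}(P_EX\in J)\le A|J|$ for every $k$-dimensional subspace $E$ and every Borel set $J\subset E$. Then there is an even continuous probability density $g$ vanishing outside $K=2K_0$ with $\int_Hg\le A$ for all $H\in G_{n,k}$.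
\end{lemma}

\begin{proof}
Let $W$ be independent of $X$ with density $\varphi$ proportional to $\max(\rho-|x|,0)$. Then $X+W$ has the density $g(x)=\mathbb{E}\varphi(x-X)$, which is continuous by dominated convergence and even because $\varphi$ is even and $X$ is symmetric. It vanishes outside $K_0+\rho B$, which is contained in $2K_0$ by Lemma~\ref{lem:props}(b). Let $H\in G_{n,k}$, $E=H^\perp$, and $h(y)=\int_{H+y}g$ for $y\in E$. The function $h$ is continuous, because $g$ is continuous with compact support. By Fubini's theorem and independence, for every Borel set $J\subset E$,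
\[
\int_Jh=\mathbb{P}\bigl(P_E(X+W)\in J\bigr)=\mathbb{E}\,\mathbb{P}\bigl(P_EX\in J-P_EW\mid W\bigr)\le A|J| .
\]
Letting $J$ be a ball shrinking to the origin, we get $h(0)\le A$.
\end{proof}

\section{The lower bounds}\label{sec:final}

Let $1\le k\le n/2$, $K=2K_0$ and $L=rB$ with $r=a/\sqrt n$. By Lemma~\ref{lem:props}(b), $K$ is an origin-symmetric convex body; it is a polytope whose vertices are among the $200n$ points $\pm2v_i$. Proposition~\ref{prop:marginal} and Lemma~\ref{lem:smooth} give a density $g$ satisfying condition (i) of Proposition~\ref{prop:reduction} with $A$ as in \eqref{eq:A}, and Lemma~\ref{lem:sections} is condition (ii). So there is a function $f$ such that $(f,K,L)$ is admissible, \eqref{eq:hypk} holds, and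
\begin{equation}\label{eq:final}
\int_Lf\le4Ar^k\,\frac{\kappa_n}{\kappa_{n-k}}\int_Kf .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $k=1$, which is allowed since $n\ge2$, and $A=4608\sqrt n$. Then \eqref{eq:hypk} is \eqref{eq:hyp}. By \eqref{eq:kappa} and $\sqrt{2\pi}<2.51$, the factor in \eqref{eq:final} is at most
\[
4\cdot4608\sqrt n\cdot\frac a{\sqrt n}\cdot\sqrt{\frac{2\pi}n}<\frac{4\cdot4608\cdot1.05\cdot10^8\cdot2.51}{\sqrt n}<\frac{5\cdot10^{12}}{\sqrt n}<\frac{10^{13}}{\sqrt n} .
\]
Hence $\int_Kf\ge10^{-13}\sqrt n\int_Lf$. The bound $C_n\le\sqrt n$ was proved in Section~\ref{sec:upper}.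
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:codim}]
The upper bound was proved in Section~\ref{sec:upper}. Put $c=(4ab\sqrt{4\pi})^{-1}$, so that $c<1/\sqrt2$. If $k>n/2$, then $c\sqrt{n/k}<1$, and $C_{n,k}\ge1$ by taking $K=L$. Let $k\le n/2$. By \eqref{eq:kappa},
\[
\frac{\kappa_n}{\kappa_{n-k}}=\prod_{j=n-k+1}^n\frac{\kappa_j}{\kappa_{j-1}}\le\prod_{j=n-k+1}^n\sqrt{\frac{2\pi}j}\le\Bigl(\frac{4\pi}n\Bigr)^{k/2},
\]
because $j>n/2$ in the product. With $A\le(b\sqrt{nk})^k$, the factor in \eqref{eq:final} is at most
\[
4\Bigl(b\sqrt{nk}\cdot\frac a{\sqrt n}\cdot\sqrt{\frac{4\pi}n}\Bigr)^k=4\Bigl(ab\sqrt{4\pi}\,\sqrt{k/n}\Bigr)^k\le\bigl(c\sqrt{n/k}\,\bigr)^{-k},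
\]
since $4\le4^k$. Hence $C_{n,k}\ge(c\sqrt{n/k})^k$. For fixed $k$ the two bounds read $c^kk^{-k/2}n^{k/2}\le C_{n,k}\le n^{k/2}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{GKZ}
Apostolos Giannopoulos, Alexander Koldobsky and Artem Zvavitch,
\emph{Inequalities for the Radon transform on convex sets},
arXiv:2101.00287 (2021).
\end{thebibliography}
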